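# Non-contractible Hamiltonian loops of zero Hofer pseudonorm

## 1. Rotations of a shrinking disc

Work in the plane with the area form $dx\wedge dy=dI\wedge d\vartheta$, where $I=\pi|x|^2$ is the area enclosed by the circle through $x$ and $\vartheta\in\mathbb R/\mathbb Z$ is the angle in full turns. Let $h:[0,\infty)\to\mathbb R$ be smooth with $h(I)=0$ for $I\ge\frac12$, and take the Hamiltonian $H=h(I)$. With the convention $\iota_X(dI\wedge d\vartheta)=dH$ the vector field is $X=-h'(I)\,\partial_\vartheta$, so the flow is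
$$\varphi_t(I,\vartheta)=(I,\ \vartheta-t\,h'(I)).$$
The *Hofer length* of the path $\{\varphi_t\}_{0\le t\le1}$ is $\int_0^1(\max H-\min H)\,dt=\max h-\min h$.

Now shrink the picture. The map $\Psi_s(x)=e^{-s/2}x$ sends $(I,\vartheta)$ to $(e^{-s}I,\vartheta)$, and the conjugated path is
$$\varphi^s_t=\Psi_s\varphi_t\Psi_s^{-1}:\ (I,\vartheta)\mapsto(I,\ \vartheta-t\,h'(e^sI)).$$
It is generated by $h_s(I)=e^{-s}h(e^sI)$, since $h_s'(I)=h'(e^sI)$. The angles of rotation have not changed, but the length has been multiplied by $e^{-s}$. As $s\to\infty$ it tends to $0$.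

Place the disc $\{I<1\}$ inside a closed surface and extend everything by the identity. For a general $h$ the endpoint $\varphi_1^s$ moves with $s$. But suppose that $\varphi_1=id$. Then $\varphi_1^s=id$ for every $s$, all the paths $\{\varphi_t^s\}$ are loops, and they form one continuous family. We would have a single homotopy class of loops containing loops of arbitrarily small length. Is such a class necessarily trivial?

For rotations the matter ends at once. We have $\varphi_1=id$ exactly when $h'(I)\in\mathbb Z$ for all $I$. An integer-valued continuous function is constant, and $h'=0$ for $I\geq\frac12$, so $h'\equiv0$ and the loop is constant. If we drop the cut-off and take $H=-I$, we get the full rotation, which is a loop, but its support is not compact in the disc and the conjugated maps no longer extend by the identity. So the discussion leaves a clear demand: find a *compactly supported* loop in a region that can be shrunk, and show that it is not contractible in the group of Hamiltonian symplectomorphisms of a closed manifold containing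 that region.

Let us say why this matters. Let $(M,\omega)$ be a closed symplectic manifold, $\mathrm{Ham}=\mathrm{Ham}(M,\omega)$ its group of Hamiltonian symplectomorphisms and $\widetilde{\mathrm{Ham}}$ the universal cover. A path $\{\phi_t\}_{0\le t\le1}$ in $\mathrm{Ham}$ with $\phi_0=id$ is the flow of a time-dependent Hamiltonian $H_t$, and
$$\mathcal L(\{\phi_t\})=\int_0^1\Bigl(\max_{x\in M}H_t(x)-\min_{x\in M}H_t(x)\Bigr)dt .$$
For $\tilde\phi=(\phi,\{\phi_t\})\in\widetilde{\mathrm{Ham}}$ let $\|\tilde\phi\|$ be the infimum of the lengths of paths from $id$ to $\phi$ homotopic to $\{\phi_t\}$ with fixed endpoints. For $\phi\in\mathrm{Ham}$ let $\|\phi\|$ be the infimum over all paths from $id$ to $\phi$. On $\mathrm{Ham}$ this is a conjugation invariant norm: it satisfies the triangle inequality, and $\|\phi\|=0$ only for $\phi=id$ (Hofer for compactly supported symplectomorphisms of $\mathbb R^{2n}$; Lalonde–McDuff for general $M$). Since $\|\phi\|\le\|\tilde\phi\|$, the pseudonorm on $\widetilde{\mathrm{Ham}}$ can vanish only on $\pi_1(\mathrm{Ham})\subset\widetilde{\mathrm{Ham}}$.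 The following problem comes from Dusa McDuff, "Monodromy in Hamiltonian Floer theory", arXiv:0801.1328 (2008): does $\|\tilde\phi\|=0$ always imply $\tilde\phi=1$? We shall prove that the answer is no.

## 2. Liouville fields and the scaling lemma

Two elementary facts about $\|\cdot\|$ on $\widetilde{\mathrm{Ham}}$ will be used. The product $\tilde\phi\tilde\psi$ is represented by the path $\psi_t$ followed by $\phi_t\psi_1$, and the second part has the Hamiltonians of $\phi_t$; hence $\|\tilde\phi\tilde\psi\|\le\|\tilde\phi\|+\|\tilde\psi\|$. Reversing a path changes $H_t$ into $-H_{1-t}$; hence $\|\tilde\phi^{-1}\|=\|\tilde\phi\|$.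

**Definition.** An exact symplectic manifold is a pair $(U,\Lambda)$ with $d\Lambda$ symplectic. Its *Liouville field* $X$ is defined by $\iota_Xd\Lambda=\Lambda$. We call $(U,\Lambda)$ *backward complete* if the time $-s$ flow $\Psi_s:U\to U$ of $X$ is defined on all of $U$ for all $s\ge0$.

Since $\mathcal L_Xd\Lambda=d\Lambda$, we have $\Psi_s^*d\Lambda=e^{-s}d\Lambda$. For the disc $\{I<1\}$ with the smooth form $\Lambda=I\,d\vartheta$ we get $X=I\partial_I$ and the $\Psi_s$ of Section 1. For the annulus $\{1<I<2\}$ with the same $\Lambda$ the backward flow leaves the annulus in finite time, so it is not backward complete. For $\{|p|<\frac12\}\times T^3_\theta$ with $\Lambda=\sum p_i\,d\theta_i$ the field is $\sum p_i\partial_{p_i}$, which is backward complete.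

**Lemma 1.** Let $(U,\Lambda)$ be backward complete and embedded symplectically as an open subset of a closed symplectic manifold $M'$. If a loop $\{\varphi_t\}$ based at $id$ is generated by Hamiltonians $H_t$ with supports in a fixed compact subset of $U$, then its class in $\widetilde{\mathrm{Ham}}(M')$ has pseudonorm $0$. The same holds for $\{\varphi_t\times id_{B'}\}$ in $M'\times B'$, where $B'$ is closed symplectic.

*Proof.* Let $C\subset U$ be the compact set. Put $\varphi_t^s=\Psi_s\varphi_t\Psi_s^{-1}$ on $\Psi_s(U)$ and $\varphi^s_t=id$ elsewhere. This is smooth because $\varphi^s_t=id$ outside the compact set $\Psi_s(C)$, and smooth in $s$ as well because $\bigcup_{s\le s_0}\Psi_s(C)$ is compact in $U$. If $X_t$ generates $\varphi_t$, then $(\Psi_s)_*X_t$ generates $\varphi_t^s$, and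
$$\iota_{(\Psi_s)_*X_t}d\Lambda=(\Psi_s^{-1})^*\bigl(\iota_{X_t}\Psi_s^*d\Lambda\bigr)=e^{-s}\,d(H_t\circ\Psi_s^{-1}).$$
So $\varphi^s_t$ is generated by $e^{-s}H_t\circ\Psi_s^{-1}$ extended by $0$. Since $\varphi_1=id$, all $\{\varphi_t^s\}$ are loops based at $id$, homotopic to $\{\varphi_t\}$, and their lengths are at most $e^{-s}\int_0^1(\max_{M'} H_t-\min_{M'} H_t)\,dt\to0$. Multiplying by $id_{B'}$ replaces the Hamiltonians by their pullbacks to $M'\times B'$, which have the same maxima and minima. $\square$

So half of the problem is to find a backward complete $U$ with a compactly supported loop, and the other half is to prove that the loop is not contractible in a closed manifold.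

## 3. A net of skew forms on $\mathrm{Sym}^4\mathbb C^2$

Let $\mathbb C^5=\mathrm{Sym}^4\mathbb C^2$ with its $\mathfrak{sl}_2$-invariant nondegenerate symmetric form $(\,,)$. For $\xi\in\mathfrak{sl}_2(\mathbb C)$ put $\omega_\xi(x,y)=(\xi x,y)$. By invariance $(\xi x,y)=-(x,\xi y)$, so $\omega_\xi$ is skew. A nonzero $\xi$ is either semisimple, hence conjugate to a multiple of the standard diagonal element $H$, with eigenvalues proportional to $4,2,0,-2,-4$ on $\mathbb C^5$; or nilpotent, hence conjugate to the raising operator, with a single Jordan block. In both cases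
$$\ker\omega_\xi=\ker\xi\ \text{ is one-dimensional for every }\xi\ne0. \tag{1}$$
A basis of this three-dimensional space (a net) of forms defines a linear map $\mu:\Lambda^2\mathbb C^5\to\mathbb C^3$.

Here it is in coordinates. Let $x_0,\dots,x_4$ be the basis with $Hx_j=(4-2j)x_j$, $Fx_j=(j+1)x_{j+1}$, $Ex_j=(5-j)x_{j-1}$. The invariant form is $(x_i,x_{4-i})=(-1)^i\binom4i$, all other pairings being $0$; invariance under $F$, for example, is the identity $(i+1)\binom4{i+1}=(4-i)\binom4i$. With $P_{ij}$ the coordinate of $x_i\wedge x_j$, the forms $\omega_H,\omega_E,\omega_F$ give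
$$\mu=(4P_{04}-8P_{13},\ \ 4P_{14}-12P_{23},\ \ 12P_{12}-4P_{03}).$$
For instance $\mu(x_0\wedge x_1)=0$, while $\mu(x_1\wedge x_2)=(0,0,12)$.

Let $\mathcal G\subset\Lambda^2\mathbb C^5$ be the cone of decomposable vectors, $\mathcal G^\times=\mathcal G\setminus0$ (a complex manifold of dimension $7$), and $Gr=Gr(2,5)=\mathbb P(\mathcal G)$, of dimension $6$. For $0\ne e\in\mathbb C^3$ let
$$Z_e=\{[\Omega]\in Gr:\mu(\Omega)\in\mathbb Ce\},\qquad D=\{[\Omega]\in Gr:\mu(\Omega)=0\},\qquad W_e=\{\Omega\in\mathcal G:\mu(\Omega)=e\}.$$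
The map $\Omega\mapsto[\Omega]$ identifies $W_e$ with $Z_e\setminus D$, because a line with $\mu\in\mathbb C^*e$ contains exactly one vector with $\mu=e$. Fix $e_0\in S^5\subset\mathbb C^3$ and put $Z=Z_{e_0}$, $W=W_{e_0}=Z\setminus D$. All $Z_e$ carry the suitably normalized Fubini–Study form $\omega$, and $T^6=(\mathbb R/\mathbb Z)^3_p\times(\mathbb R/\mathbb Z)^3_\theta$ carries $\sum dp_i\wedge d\theta_i$.

**Theorem.** $Z$ is a closed connected Kähler manifold of real dimension $8$. Let $k\ge1$, let $B$ be a closed symplectic manifold or a point, and $M=Z^k\times T^6\times B$. There are $\Phi_1,\dots,\Phi_k\in\pi_1(\mathrm{Ham}(M))\subset\widetilde{\mathrm{Ham}}(M)$ such that $\|\prod\Phi_i^{n_i}\|=0$ for all $n_i\in\mathbb Z$, while $\prod\Phi_i^{n_i}=1$ only if all $n_i$ are even.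

In particular ($k=1$, $B=pt$), $\Phi_1\ne1$ and $\|\Phi_1\|=0$ in $\widetilde{\mathrm{Ham}}(Z\times T^6)$, so $\|\cdot\|$ is not always nondegenerate. Taking $k=1$ and $B=T^{2m}$ one gets examples in every even dimension $\ge14$.

We begin with the smoothness statements.

**Lemma 2.** $\mu|_{\mathcal G^\times}$ is a submersion.

*Proof.* At $\Omega=x\wedge y$ the tangent space is $T_\Omega\mathcal G=x\wedge\mathbb C^5+y\wedge\mathbb C^5$. If $d\mu=\mu|_{T_\Omega\mathcal G}$ were not onto, some nonzero linear functional of it would vanish, that is, some $\omega_\xi$ with $\xi\ne0$ would satisfy $\omega_\xi(x,\cdot)=\omega_\xi(y,\cdot)=0$. Then $x,y\in\ker\omega_\xi$ would be linearly independent, contradicting (1). $\square$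

At $x_0\wedge x_1$ one sees it directly: the tangent vectors $x_0\wedge x_4$, $x_1\wedge x_4$, $x_0\wedge x_3$ have $\mu$-values $(4,0,0)$, $(0,4,0)$, $(0,0,-4)$.

Hence $\hat D^\times=\{\mu=0\}\cap\mathcal G^\times$ is a submanifold of complex codimension $3$. The radial vector $\Omega$ is mapped by $d\mu$ to $\mu(\Omega)$, so passing to $Gr$ loses nothing: $D$ is smooth of dimension $3$, nonempty because three hyperplanes meet a projective variety of dimension $6$; $Z_e$ is smooth of dimension $4$; and $W_e$ is a closed affine subvariety of $\mathbb C^{10}$, smooth of dimension $4$. By the same argument the hyperplane section $X_1\subset Gr$ by any one nonzero form of the net is smooth. Choosing that form among those that vanish on $\mathbb Ce_0$, we have $Z\subset X_1\subset Gr$, each a smooth ample divisor in the next.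

The Lefschetz hyperplane theorem says that for a smooth ample divisor in a projective manifold of complex dimension $m$ the inclusion induces isomorphisms on $\pi_i$ and $H^i$ for $i<m-1$. Applied with $m=6$ and $m=5$ it gives isomorphisms from $Gr$ to $Z$ for $i\le3$:
$$Z\text{ is connected},\quad\pi_1(Z)=0,\quad H^2(Z)=\mathbb Z\,c_1,\quad H^3(Z)=0, \tag{2}$$
where $c_i=c_i(S^*)$ for the tautological plane bundle $S$. This proves the first sentence of the Theorem.

## 4. Loops built from four-spheres of symplectomorphisms

We now build loops. The input is a family of compactly supported symplectomorphisms parametrized by $S^4$. Three of the four parameters become coordinates on a torus, and the fourth becomes time.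

For a compact set $C_0$ in a symplectic manifold $W$, let $\mathrm{Symp}_{C_0}(W)$ be the group of symplectomorphisms of $W$ equal to $id$ outside $C_0$, with the $C^\infty$ topology. Choose once and for all a smooth map $\kappa:S^1\times\mathbb R^3\to S^4$, $S^1=\mathbb R/\mathbb Z$, of degree $1$, equal to the base point $e_0$ outside a compact subset of $(S^1\setminus\{0\})\times\{|p|<\frac14\}$.

**Lemma 3.** Let $(W,\lambda)$ be a connected, simply connected, backward complete exact symplectic manifold, open in a closed symplectic manifold $Z$. Let $C_0\subset W$ be compact with $W\setminus C_0$ nonempty and connected, and let $\gamma:S^4\to\mathrm{Symp}_{C_0}(W)$ be smooth (that is, $(e,w)\mapsto\gamma(e)(w)$ is smooth) with $\gamma(e_0)=id$. Put $\gamma_{t,p}=\gamma(\kappa(t,p))$. There are smooth compactly supported functions $b_{i,t}$ on $W\times\{|p|<\frac14\}$ such that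
$$\varphi_t(w,p,\theta)=(\gamma_{t,p}(w),\,p,\,\theta-b_t(w,p)),\qquad b_t=(b_{1,t},b_{2,t},b_{3,t}),$$
extended by $id$, is a loop in $\mathrm{Ham}(Z\times T^6)$ based at $id$, and its class has pseudonorm $0$. The class of $\{\varphi_t\times id_{B'}\}$ in $\widetilde{\mathrm{Ham}}(Z\times T^6\times B')$ also has pseudonorm $0$ for every closed symplectic $B'$.

*Proof.* **Step 1: finding $b$.** We look for a correction in $\theta$ that makes the $p$-dependent family symplectic. The form $\gamma_{t,p}^*\lambda-\lambda$ is closed on $W$ and vanishes outside $C_0$. Since $W$ is simply connected, it equals $df_{t,p}$ for a unique $f_{t,p}$ vanishing at a fixed point outside $C_0$. Since $W\setminus C_0$ is connected, $f_{t,p}=0$ on all of $W\setminus C_0$. Integration along paths shows that $f$ is smooth in $(t,p)$, and $f_{t,p}=0$ whenever $\gamma_{t,p}=id$. Let $\Gamma_t(w,p)=(\gamma_{t,p}(w),p)$ and $f_t(w,p)=f_{t,p}(w)$. The form $\Gamma_t^*\lambda-\lambda-df_t$ on $W\times\mathbb R^3$ vanishes on vectors tangent to $W$, so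
$$\Gamma_t^*\lambda=\lambda+df_t-\sum_ib_{i,t}\,dp_i \tag{3}$$
for smooth functions $b_{i,t}$. On the open set $w\notin C_0$ we have $\Gamma_t=id$ and $f_t=0$, so $b_{i,t}=0$. The same holds on the open set where $(t,p)$ lies outside the fixed compact set containing all points with $\kappa\neq e_0$. Hence the $b_{i,t}$ have supports in a fixed compact subset of $W\times\{|p|<\frac14\}$ and vanish for $t$ near $0\in S^1$.

**Step 2: $\varphi_t$ is Hamiltonian.** Let $U_0=W\times\{|p|<\frac12\}\times T^3_\theta$, an open subset of $Z\times T^6$, with $\Lambda=\lambda+\sum p_i\,d\theta_i$; then $d\Lambda=\omega+\sum dp_i\wedge d\theta_i$. By (3),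
$$\varphi_t^*\Lambda=\lambda+df_t-\sum b_{i,t}dp_i+\sum p_i\,d\theta_i-\sum p_i\,db_{i,t}=\Lambda+dF_t,\qquad F_t=f_t-\sum p_ib_{i,t}.$$
So $\varphi_t$ is a compactly supported symplectomorphism of $U_0$ (it is bijective, because $\Gamma_t$ is and because the third component is a translation depending on $(w,p)$). If $X_t$ generates $\varphi_t$, differentiating in $t$ gives $\varphi_t^*\mathcal L_{X_t}\Lambda=d\dot F_t$, that is,
$$\iota_{X_t}d\Lambda=d\bigl(\dot F_t\circ\varphi_t^{-1}-\Lambda(X_t)\bigr).$$
The function in brackets has support in a fixed compact subset of $U_0$. Also $\varphi_t=id$ for $t$ near $0$, so $\{\varphi_t\}$ is a smooth loop.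

**Step 3: zero pseudonorm.** The Liouville field of $(U_0,\Lambda)$ is that of $(W,\lambda)$ plus $\sum p_i\partial_{p_i}$, hence backward complete. Lemma 1 applies. $\square$

It is worth seeing $b$ once explicitly, with a single $p$-variable. On the disc with $\lambda=I\,d\vartheta$ let $\gamma_{t,p}(I,\vartheta)=(I,\vartheta+a(t,p)h'(I))$, with $h$ as in Section 1 and $a$ compactly supported in $p$. Then $\Gamma_t^*\lambda=\lambda+aIh''\,dI+Ih'\,\partial_pa\,dp$. The function $f=a(Ih'-h)$ has $\partial_If=aIh''$, and $\Gamma_t^*\lambda-\lambda-df=h\,\partial_pa\,dp$. So $b=-h\,\partial_pa$ and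
$$\varphi_t(I,\vartheta,p,\theta)=(I,\ \vartheta+a h'(I),\ p,\ \theta+h(I)\,\partial_pa).$$
Indeed $dI\wedge d(ah')+dp\wedge d(h\,\partial_pa)=h'\partial_pa\,(dI\wedge dp+dp\wedge dI)=0$.

What remains is to produce an interesting $\gamma:S^4\to\mathrm{Symp}_{C_0}(W)$ for our $W=Z\setminus D$, and to prove that the loop is not contractible. The family comes from letting $e$ vary over $S^5$ in $W_e\subset Z_e$. Over the two hemispheres the family can be trivialized, and $\gamma$ is the clutching map.

## 5. The bundle of the $W_e$ over $S^5$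

**Step 1: Liouville structure.** We show that $W_e$ is exact and backward complete. Put $\psi=\log|\Omega|^2$ and $d^c\psi=d\psi\circ J$. The map $W_e\to\mathbb P^9$, $\Omega\mapsto[\Omega]$, is holomorphic, so with the right normalization $\omega=-dd^c\psi$ on $W_e$. (Sign check: in $\mathbb C$, $d^c|z|^2=2y\,dx-2x\,dy$, so $-dd^c|z|^2=4\,dx\wedge dy>0$.) Put $\lambda_e=-d^c\psi|_{W_e}$, so that $\omega=d\lambda_e$, and write $\lambda=\lambda_{e_0}$. For the Kähler metric $g(u,v)=\omega(u,Jv)$ we have $\omega(\nabla\psi,v)=-g(\nabla\psi,Jv)=-d\psi(Jv)=\lambda_e(v)$, so the Liouville field is $\nabla\psi$. Since $W_e$ is closed in $\mathbb C^{10}$ and misses the origin, $\psi|_{W_e}$ is proper and bounded below. Along the backward flow $\psi$ decreases, so the flow stays in compact sublevel sets and exists for all times.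

**Step 2: the end of $W_e$.** We show that $W_e$ is a product near infinity. Let $L=\mathcal G\cap\{|\Omega|=1\}$, a closed $13$-manifold, and $K=L\cap\{\mu=0\}$. At $\Omega\in K$ we have $d\mu(\Omega)=\mu(\Omega)=0$ for the radial vector, and $T\mathcal G^\times=TL\oplus\mathbb R\Omega$, so $d\mu|_{TL}$ is onto. By compactness there is $\varepsilon>0$ such that $\mu|_L$ is a submersion at all points with $|\mu|\le\varepsilon$. By Ehresmann's theorem its fibres over $\{|v|\le\varepsilon\}$ are diffeomorphic to $K$. Let $r\ge1/\varepsilon$ and $e\in S^5$. Multiplication by $r$ carries the fibre of $\mu|_L$ over $e/r$ onto $W_e\cap\{|\Omega|=r\}$. So this set is a copy of $K$. It is a transverse intersection, because $\mu$ is a submersion on the level $\{|\Omega|=r\}$ there, hence $(\mu,|\Omega|)$ is a submersion and $d|\Omega|\ne0$ on $\ker d\mu=TW_e$. Put $W^r=W\cap\{|\Omega|\le r\}$. For $r\ge1/\varepsilon$ the proper function $|\Omega|$ has no critical points on $W\setminus\mathrm{int}\,W^r$, so $W^r$ is a compact domain with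
$$\partial W^r\cong K,\qquad W\setminus\mathrm{int}\,W^r\cong\partial W^r\times[r,\infty),\qquad W^r\simeq W. \tag{4}$$

**Step 3: the bundles $R$ and $E$.** We assemble the $Z_e$ and $W_e$ into bundles. Let $R=\{(e,[\Omega])\in S^5\times Gr:\mu(\Omega)\in\mathbb Ce\}$. It is the zero set of the section $\mu$ of $\mathrm{Hom}(\mathcal O(-1),\mathbb C^3/\mathbb Ce)$, and by Lemma 2 this section is transverse to zero on each slice $\{e\}\times Gr$. So $R$ is a closed manifold and $R\to S^5$ is a submersion with fibres $Z_e$. It contains $S^5\times D$, which also submerses onto $S^5$. So there is a connection on $R\to S^5$ tangent to $S^5\times D$: such connections exist locally and form a convex set, so a partition of unity glues them. As $R$ is compact, parallel transport exists and preserves $S^5\times D$. Therefore $R\to S^5$ and $R\setminus(S^5\times D)\to S^5$ are fibre bundles. Choosing in each line the vector with $\mu(\Omega)=e$ identifies the latter with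
$$E=\{\Omega\in\mathcal G:\mu(\Omega)\in S^5\}\xrightarrow{\ \mu\ }S^5,\qquad\text{with fibres }W_e .$$
By positive scaling $\{\mu\ne0\}\cap\mathcal G^\times\cong E\times\mathbb R_{>0}$.

**Step 4: a section along which $S$ is trivial.** Let $\Omega_0\in\hat D^\times$. Since $\mu|_{\mathcal G^\times}$ is a submersion, it has a section $\sigma$ over a small ball $\{|v|\le\varepsilon'\}$ with $\sigma(0)=\Omega_0$. Then $s(e)=\varepsilon'^{-1}\sigma(\varepsilon'e)$ satisfies $\mu(s(e))=e$, so it is a section of $E\to S^5$. Let $S$ be the tautological plane bundle on $\mathcal G^\times$, with the metric from $\mathbb C^5$. Since $\Omega/|\Omega|$ trivializes $\Lambda^2S$, it is an $SU(2)$-bundle. Its structure is invariant under positive scaling, so $s^*S$ is the restriction to a sphere of the bundle $\sigma^*S$ on a ball. Hence $s^*S$ is trivial.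

## 6. $W$ is a four-sphere up to homotopy

**Step 1: the cone $\mathcal G^\times$.** We need its low-dimensional homotopy and its cells. $SU(5)$ acts transitively on $L$, and the stabilizer of $x\wedge y$, with $x,y$ orthonormal, is $SU(2)\times SU(3)$. So $\mathcal G^\times\simeq L=SU(5)/(SU(2)\times SU(3))$. The principal $SU(2)$-bundle of $S$ over $L$ consists of the orthonormal pairs $(x,y)$ with $x\wedge y=\Omega$. It is $V_2(\mathbb C^5)=SU(5)/SU(3)$, an $S^7$-bundle over $S^9$, so it is $6$-connected with $H^*=\mathbb Z$ exactly in degrees $0,7,9,16$. Let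
$$c:\mathcal G^\times\to BSU(2)=\mathbb{HP}^\infty$$
classify $S$; its homotopy fibre is $V_2(\mathbb C^5)$, so $\pi_i(c)$ is an isomorphism for $i\le6$. Thus $\mathcal G^\times$ is $3$-connected, $\pi_4(\mathcal G^\times)=\mathbb Z$, and $c_2(S)$ generates $H^4(\mathcal G^\times)=\mathbb Z$.

Let $Q=\mathbb C^5/S$. As $H^2(\mathcal G^\times)=0$, $c_1(S)=c_1(Q)=0$, and $c(S)c(Q)=1$ gives
$$c_2(Q)=-c_2(S),\qquad c_2(S)^2=0. \tag{5}$$
Write $\mathcal G$ for $\mathcal G^\times$ inside cohomology for a moment. The Gysin sequence of $S^3\to V_2\to\mathcal G^\times$ is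
$$H^{i-4}(\mathcal G)\xrightarrow{\cup c_2}H^i(\mathcal G)\to H^i(V_2)\to H^{i-3}(\mathcal G)\xrightarrow{\cup c_2}H^{i+1}(\mathcal G),$$
up to sign. For $i=5,6$ the terms around $H^i(\mathcal G)$ vanish, so $H^5=H^6=0$. The map $\cup c_2:H^4\to H^8$ is zero by (5) and onto because $H^8(V_2)=0$, so $H^8=0$. Then $H^7(V_2)=\mathbb Z\to H^4=\mathbb Z$ is onto, hence injective, and with $H^3=0$ this gives $H^7=0$. Finally $H^5=H^6=0$ gives $H^9\cong H^9(V_2)=\mathbb Z$. Poincaré duality on the orientable $13$-manifold $L$ gives $H^{10}=H^{11}=H^{12}=0$ and $H^{13}=\mathbb Z$. A simply connected space with free finitely generated homology has a cell structure with one cell per generator, so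
$$\mathcal G^\times\simeq\mathcal S'\cup e^{13},\qquad\mathcal S'=S^4\cup e^9. \tag{6}$$

**Step 2: $W\simeq S^4$, and $c_2(S)$ generates $H^4(W)$.** Removing a closed submanifold of real codimension $6$ does not change $\pi_i$ for $i\le4$: maps of $S^i$ and homotopies between them can be made disjoint from it. So $\pi_i(E)\cong\pi_i(\mathcal G^\times)$ for $i\le4$. The fibration $W\to E\to S^5$ has a section, so its boundary maps vanish and $\pi_i(W)\cong\pi_i(E)$ for $i\le4$. Hence $W$ is $3$-connected and $\pi_4(W)=\mathbb Z\cong\pi_4(\mathcal G^\times)$. By the Andreotti–Frankel theorem, $W$, a smooth closed affine variety of complex dimension $4$, has the homotopy type of a complex of dimension $\le4$. By Hurewicz, a map $S^4\to W$ generating $\pi_4(W)$ induces an isomorphism in homology, so $W\simeq S^4$. Since $H_4(W)\to H_4(\mathcal G^\times)$ is an isomorphism, $c_2(S)$ generates $H^4(W)$.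

**Step 3: the end.** For $r\ge1/\varepsilon$ duality gives $H^1(W^r,\partial W^r)\cong H_7(W)=0$ and $H^2(W^r,\partial W^r)\cong H_6(W)=0$, and $H^1(W)=0$. The exact sequence of the pair yields
$$K\cong\partial W^r\ \text{ is connected},\qquad H^1(K;\mathbb R)=0. \tag{7}$$

## 7. Symplectic clutching over $S^5$

We trivialize $R$ over the two hemispheres by symplectomorphisms that agree near $D$. The transition map is then compactly supported in $W$.

**Step 1: neighborhoods of $D$.** *There are a neighborhood $U$ of $D$ in $Z$ and a smooth family of open symplectic embeddings $j_e:U\to Z_e$, $e\in S^5$, with $j_e|_D=id$ and $j_{e_0}$ the inclusion.* Let $N_e\subset TZ_e|_D$ be the orthogonal complement of $TD$; it is also the symplectic complement. By Lemma 2, $d\mu$ induces a complex-linear isomorphism $N_e\cong\mathrm{Hom}(\mathcal O(-1),\mathbb Ce)|_D$, and the vector $e$ identifies the right side with $\mathcal O(1)|_D$. So there are complex isomorphisms of line bundles $N_{e_0}\to N_e$, smooth in $e$ and equal to $id$ at $e_0$. Multiplying by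 positive functions makes them unitary, hence symplectic; call the result $I_e$. Let
$$j_e^0=\exp^{Z_e}\circ I_e\circ(\exp^Z)^{-1}$$
near $D$, where $\exp^{Z_e}$ is the normal exponential map of $D\subset Z_e$. Then $j^0_{e_0}=id$ and $j^0_e|_D=id$. Along $D$ the derivative of $j_e^0$ is $id\oplus I_e:TD\oplus N_{e_0}\to TD\oplus N_e$, which is symplectic since $\omega|_D$ does not depend on $e$. So $\omega_e'=(j_e^0)^*\omega$ equals $\omega$ at the points of $D$.

Now apply Moser's method relative to $D$. The relative Poincaré lemma (contraction along the fibres of a tubular neighborhood) gives $1$-forms $\sigma_e$, smooth in $e$, with $d\sigma_e=\omega_e'-\omega$, vanishing at the points of $D$, and $\sigma_{e_0}=0$. Near $D$, uniformly in $e\in S^5$ and $\tau\in[0,1]$, the form $\omega+\tau(\omega'_e-\omega)$ is nondegenerate. The fields defined by $\iota_{X_\tau}(\omega+\tau(\omega_e'-\omega))=-\sigma_e$ vanish on $D$, so their time-$1$ flow $\chi_e$ is defined on a uniform neighborhood $U$, fixes $D$, and satisfies $\chi_e^*\omega_e'=\omega$. Put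 $j_e=j_e^0\chi_e$. These maps are local diffeomorphisms that are injective on the compact set $D$, so after shrinking $U$ all of them are embeddings.

**Step 2: trivializations.** Write $S^5=D^5_-\cup D^5_+$ (closed hemispheres) with $e_0\in S^4=\partial D^5_\pm$. Identify $D^5_\pm$ with closed balls in $\mathbb R^5$ by stereographic projection, and for $e\in D^5_\pm$ let $e(t)=e_0+t(e-e_0)$, $0\le t\le1$. Let $U_1\ni D$ (meaning $U_1\supset D$) be open with $\overline{U_1}\subset U$. Choose a connection on $R\to S^5$ which is the product connection on the image of $S^5\times U_1$ under $(e,x)\mapsto j_e(x)$: take the product connection on the image of $S^5\times U$ and cut off outside $S^5\times\overline{U_1}$ against any connection. Parallel transport along $e(t)$ gives diffeomorphisms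
$$T_\pm(e):Z\to Z_e,\ \text{ smooth in }e\in D^5_\pm,\quad T_\pm(e_0)=id,\quad T_\pm(e)=j_e\text{ on }U_1 .$$
Thus $T_\pm(e)(D)=D$ and $T_\pm(e)(W)=W_e$. Choose $r>r'\ge1/\varepsilon$ with $Z\setminus\mathrm{int}\,W^{r'}\subset U_1$. This is possible since the $W^{r'}$ exhaust $W=Z\setminus D$. Put $C_0=W^r$.

**Step 3: Moser correction with compact support.** Write $T=T_\pm$. We make $T(e)$ symplectic without changing it near $D$. The forms $\omega_e:=T(e)^*\omega$ equal $\omega$ on $U_1$, and on $W$ we have $\omega_e=d(T(e)^*\lambda_e)$. Let $\alpha'_{t,e}=\partial_t\bigl(T(e(t))^*\lambda_{e(t)}\bigr)$. Then $d\alpha'_{t,e}=\partial_t\omega_{e(t)}$, which vanishes on $U_1$. So $\alpha'_{t,e}$ is closed on $V:=W\setminus\mathrm{int}\,W^{r'}\cong K\times[r',\infty)$, but it need not vanish there, and used as it stands it would move points near $D$. Here (7) helps: $V$ is connected with $H^1(V;\mathbb R)=0$, so $\alpha'_{t,e}|_V=dg_{t,e}$ with $g_{t,e}=0$ at a fixed base point, and $g$ is smooth in all variables. Let $\chi$ be a function on $W$ equal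 to $1$ near $W\setminus\mathrm{int}\,C_0$ and to $0$ near $W^{r'}$, and put
$$\alpha_{t,e}=\alpha_{t,e}'-d(\chi g_{t,e}).$$
Then $d\alpha_{t,e}=\partial_t\omega_{e(t)}$, the support of $\alpha_{t,e}$ lies in a fixed compact subset of $\mathrm{int}\,C_0$, and $\alpha_{t,e_0}=0$. Let $\rho_{t,e}$ be the isotopy, starting at $id$, generated by $Y_{t,e}$ with $\iota_{Y_{t,e}}\omega_{e(t)}=-\alpha_{t,e}$. Then
$$\tfrac{d}{dt}\,\rho_{t,e}^*\omega_{e(t)}=\rho_{t,e}^*\bigl(\partial_t\omega_{e(t)}+d\,\iota_{Y_{t,e}}\omega_{e(t)}\bigr)=0,$$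
so $\rho_{t,e}^*\omega_{e(t)}=\omega$. Put $T'_\pm(e)=T_\pm(e)\rho_{1,e}$. These are symplectomorphisms $Z\to Z_e$, smooth in $e$, with $T_\pm'(e_0)=id$, equal to $j_e$ on $Z\setminus C_0$.

**Step 4: the clutching map.** Define
$$\gamma(e)=T'_+(e)^{-1}T'_-(e)\in\mathrm{Symp}_{C_0}(W,\omega),\quad e\in S^4,\qquad\gamma(e_0)=id. \tag{8}$$
Thus $R$ (respectively $E$) is obtained from $D^5_\pm\times Z$ (respectively $D_\pm^5\times W$) by the gluing $(e,x)_-\sim(e,\gamma(e)x)_+$, since $T'_-(e)x=T_+'(e)\gamma(e)x$.

**Step 5: the loops $\Phi_i$, and their pseudonorm.** $W$ is connected, simply connected and backward complete, and $W\setminus C_0\cong K\times(r,\infty)$ is connected. So Lemma 3 applies and gives a loop $\{\varphi_t\}$ in $\mathrm{Ham}(Z\times T^6)$. On $M=Z^k\times T^6\times B$ let $\varphi_t^{(i)}$ act as $\varphi_t$ on the product of the $i$-th factor $Z$ with $T^6$ and trivially on the other factors, and let $\Phi_i$ be its class. By Lemma 3, with $B'$ the product of the remaining factors, $\|\Phi_i\|=0$. The two facts at the start of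 Section 2 give
$$\Bigl\|\prod\Phi_i^{n_i}\Bigr\|=0\qquad\text{for all }n_i\in\mathbb Z.$$
It remains to prove that $\prod\Phi_i^{n_i}=1$ forces all $n_i$ to be even.

## 8. Contracting the loop gives a map from a bundle over $S^2\times T^3$ to $Z$

Suppose $\prod_j\Phi_j^{n_j}=1$. The product is represented by the pointwise product of the loops, so there is a continuous $\Phi:\mathbb D^2\times M\to M$ with $\Phi(t,\cdot)=\prod_j(\varphi_t^{(j)})^{n_j}$ for $t\in\partial\mathbb D^2=S^1$. Fix $i$ and put $n=n_i$.

**Step 1: forgetting everything but one $Z$.** All $\varphi_t^{(j)}$ preserve $p$, those with $j\neq i$ do not move $z_i$, and $\gamma_{t,p}$ does not depend on $\theta$. So for $t\in S^1$ the $i$-th $Z$-component of $\Phi(t,\cdot)$ at a point with coordinates $(z_i,p)$ is $\gamma_{t,p}^n(z_i)$, where $\gamma_{t,p}$ is extended by $id$ to $Z$ and is $id$ for $p\in T^3$ outside $|p|<\frac14$. Fix all coordinates other than $(z_i,p)$ and project $\Phi$ to the $i$-th $Z$. We get a continuous map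
$$\Theta:\mathbb D^2\times T^3_p\times Z\to Z,\qquad\Theta(t,p,z)=\gamma_{t,p}^n(z)\quad(t\in S^1).$$
For $u$ inside the disc, $\Theta(u,p,\cdot)$ is merely a continuous self-map of $Z$; nothing more will be needed.

**Step 2: the bundle $\mathcal R$ and the map $\mathfrak a$.** Let $N=S^2\times T^3$, $S^2=\mathbb D_-\cup\mathbb D_+$. Let $\mathcal R\to N$ be obtained from $\mathbb D_\pm\times T^3\times Z$ by $(t,p,z)_-\sim(t,p,\gamma^n_{t,p}(z))_+$, and let $\mathcal E\subset\mathcal R$ be the subbundle with fibre $W$. The formulas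
$$\mathfrak a((u,p,z)_-)=\Theta(u,p,z),\qquad\mathfrak a((u,p,z)_+)=z$$
agree on the overlap and define a continuous map $\mathfrak a:\mathcal R\to Z$. On a fibre over $\mathbb D_+\times T^3$ it is the identity of $Z$. So a contraction forces every class on $Z$ to extend from the fibre to the total space $\mathcal R$, compatibly with products.

**Step 3: comparison with $E$.** We express $\mathcal E$ as a pullback of $E$. Let $\bar\kappa:S^1\times T^3\to S^4$ be induced by $\kappa$ (degree $1$) and let $\delta_n:(S^4,e_0)\to(S^4,e_0)$ have degree $n$. In a topological group the sum in $\pi_4$ is given by the pointwise product, so $e\mapsto\gamma(e)^n$ and $\gamma\circ\delta_n$ are homotopic as maps $S^4\to\mathrm{Symp}_{C_0}(W)$. Composing with $\bar\kappa$ gives a homotopy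
$$G_\tau:S^1\times T^3\to\mathrm{Symp}_{C_0}(W),\qquad G_0=(\gamma\circ\bar\kappa)^n,\quad G_1=\gamma\circ\delta_n\circ\bar\kappa .$$
Extend $\delta_n\bar\kappa$ to $q:N\to S^5$ with $q(\mathbb D_\pm\times T^3)\subset D^5_\pm$; this is possible since $D_\pm^5$ is a ball. The maps $H_5(N)\to H_5(\mathbb D_+\times T^3,S^1\times T^3)\xrightarrow{\partial}H_4(S^1\times T^3)$ and $H_5(S^5)\to H_5(D^5_+,S^4)\xrightarrow{\partial}H_4(S^4)$ (each first map being restriction followed by excision) send fundamental classes to fundamental classes up to sign and commute with the maps induced by $q$ and $\delta_n\bar\kappa$. Hence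
$$\deg q=\pm n. \tag{9}$$

Using the trivializations $T'_\pm(q(\cdot))$, the bundle $q^*R$ is glued from $\mathbb D_\pm\times T^3\times Z$ by $(t,p,z)_-\sim(t,p,G_1(t,p)z)_+$. The map $G_1^{-1}G_0$ on $S^1\times T^3$ is homotopic to the constant $id$ through $G_1^{-1}G_\tau$. So, running this homotopy in a collar of $\partial\mathbb D_-$ and putting $id$ inside, we extend it to $h:\mathbb D_-\times T^3\to\mathrm{Symp}_{C_0}(W)$. The formulas $(u,p,z)_-\mapsto(u,p,h(u,p)z)_-$ and $(u,p,z)_+\mapsto(u,p,z)_+$ are compatible with the gluings because $G_1h=G_0$ on the overlap. They define an isomorphism $\mathcal R\cong q^*R$ carrying $\mathcal E$ to $q^*E$.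

**Step 4: fibres.** For $x\in\mathbb D_+\times T^3$ identify $\mathcal E_x$ with $W$ by the $+$ chart. Then $\mathcal E_x\to E$ becomes $T'_+(q(x)):W\to W_{q(x)}\subset E$. Moving $q(x)$ to $e_0$ inside $D_+^5$, we see that it is homotopic to the inclusion $W\subset E$.

**Ordinary cohomology does not see $n$.** The natural next move is to compare products in $H^*(\,\cdot\,;\mathbb Z)$. By Section 6 and the section $s$, the Serre spectral sequence of $W\to E\to S^5$ gives
$$H_*(E)=\mathbb Z\ \text{ in degrees }0,4,5,9\ \text{ only}. \tag{10}$$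
So if $y\in H^4(E;\mathbb Z)$ restricts to a generator on the fibre, then $y^2\in H^8(E;\mathbb Z)=0$. Let $\tilde y$ be the pullback of $y$ to $\mathcal E$, so $\tilde y^2=0$. A class $a\in H^4(Z;\mathbb Z)$ restricting to a generator on $W$ pulls back to $\mathfrak a^*a=\alpha+\beta\tilde y$ with $\beta=\pm1$, and its square is $2\alpha\beta\tilde y$, as $\alpha^2\in H^8(N)=0$. The map $q$ does not enter this formula, so there is no constraint on $n$. This comparison stops exactly because $y^2$ lives in a zero group. But $E$ has a cell of dimension $9$, and in a theory in which $\eta\in\pi_1^{st}$ acts nontrivially, a class of degree $8$ can live on a $9$-cell. Real $K$-theory is such a theory. We shall see that there $y^2\ne0$, while on $Z$ the corresponding square is divisible by $2$.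

## 9. The relation $y^2=\nu y$ in $KO^*(E)$

Recall that $KO^*$ is a multiplicative cohomology theory, $8$-periodic, with $KO^{-i}(pt)=\mathbb Z,\mathbb Z_2,\mathbb Z_2,0,\mathbb Z,0,0,0$ for $i=0,\dots,7$, and $\widetilde{KO}{}^j(S^m)=KO^{j-m}(pt)$. Multiplication by $\eta$, $KO^0(pt)\to KO^{-1}(pt)$, is onto. Symplectic (quaternionic) bundles define classes in $KSp^0=KO^4$. Products of reduced classes on a suspension vanish. The Leray–Hirsch theorem says: for a fibre bundle over a finite complex, classes restricting on each fibre to a basis of the free $KO^*(pt)$-module $KO^*(\text{fibre})$ form a basis of $KO^*(\text{total space})$ over $KO^*(\text{base})$.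

Let $y\in\widetilde{KO}{}^4(\mathbb{HP}^\infty)$ be the class of the tautological quaternionic line bundle minus the trivial one; its pullbacks by $c$, to $\mathcal G^\times$, $E$ and $W$, are also denoted $y$. On $\mathbb{HP}^1=S^4$ it generates $\widetilde{KO}{}^4(S^4)=\mathbb Z$, because $\pi_3(Sp(1))\cong\pi_3(Sp)$. By Section 6, $W\to\mathbb{HP}^\infty$ corresponds to a map of degree $\pm1$ from $S^4$ to $\mathbb{HP}^1$, so $y|_W$ generates $\widetilde{KO}{}^4(W)=\widetilde{KO}{}^4(S^4)$.

**Step 1: $H^3(K;\mathbb F_2)=0$.** This will control how the $9$-cell of $E$ maps to that of $\mathcal G^\times$. Since $W$ is a fibre of the submersion $\mu$, and $TGr=\mathrm{Hom}(S,Q)$ with the radial direction trivialized by $\Omega$, we have as topological complex bundles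
$$TW\oplus\mathbb C^3\cong T\mathcal G^\times|_W\cong\mathbb C\oplus\mathrm{Hom}(S,Q)|_W .$$
For bundles with $c_1=0$ the Chern character starts with $\mathrm{rk}-c_2$, so $\mathrm{ch}(S^*\otimes Q)=(2-c_2(S)+\cdots)(3-c_2(Q)+\cdots)$ and, by (5), $c_2(TW)=3c_2(S)+2c_2(Q)=c_2(S)$. So $w_4(TW)\ne0$ in $H^4(W;\mathbb F_2)=\mathbb F_2$. By Whitney, a generator $A$ of $H_4(W)$ is represented by an immersion $f:S^4\to W$ with transverse double points. With normal bundle $n_f$,
$$A\cdot A=e(n_f)[S^4]+2\cdot(\text{signed count of double points}).$$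
As $w(TS^4)=1$, $e(n_f)\equiv w_4(n_f)=w_4(f^*TW)\ne0$ mod $2$, so $A\cdot A$ is odd. Hence
$$H_4(W^r;\mathbb F_2)\to H_4(W^r,\partial W^r;\mathbb F_2)\cong\mathrm{Hom}(H_4(W^r;\mathbb F_2),\mathbb F_2),$$
which is given by the intersection form, is an isomorphism. Since $H_3(W;\mathbb F_2)=0$, the exact sequence of the pair gives $H_3(\partial W^r;\mathbb F_2)=0$, and $\partial W^r\cong K$. So $H^3(K;\mathbb F_2)=0$.

**Step 2: injectivity in degree $9$.** By scaling $\hat D^\times\simeq K$, and it has a complex normal bundle of real rank $6$. The Thom isomorphism gives $H^9(\mathcal G^\times,\{\mu\ne0\};\mathbb F_2)\cong H^3(\hat D^\times;\mathbb F_2)=H^3(K;\mathbb F_2)=0$, so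
$$H^9(\mathcal G^\times;\mathbb F_2)\to H^9(E;\mathbb F_2)\ \text{ is injective.} \tag{11}$$

**Step 3: $y^2$ on $\mathbb{HP}^2$.** *Let $\mathrm{coll}:\mathbb{HP}^2\to S^8$ be the collapse and $g_8$ a generator of $\widetilde{KO}{}^8(S^8)=\mathbb Z$. Then $y^2=\pm\mathrm{coll}^*g_8$.* Since $y^2|_{S^4}=0$, exactness gives $y^2=\mathrm{coll}^*z$. Complexification $\widetilde{KO}{}^4(S^4)\to\widetilde K^4(S^4)$ is the isomorphism $KO^0(pt)\to K^0(pt)$. So, after Bott periodicity, $y$ complexifies to a class with Chern character $\pm u+\cdots$, with $u$ a generator of $H^4(\mathbb{HP}^2)$. Its square has Chern character $u^2$, a generator of $H^8(\mathbb{HP}^2)$. Also $\widetilde{KO}{}^8(S^8)\to\widetilde K^8(S^8)$ is an isomorphism, and a generator of the latter has Chern character $\pm$ a generator of $H^8(S^8)$. If $z=mg_8$, comparison gives $m=\pm1$.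

**Step 4: the $9$-cell of $\mathcal S'$ is attached over the $8$-cell by $\eta$.** *Choose $c:\mathcal S'=S^4\cup e^9\to\mathbb{HP}^2$ cellular. The induced map $\bar c:S^9=\mathcal S'/S^4\to\mathbb{HP}^2/\mathbb{HP}^1=S^8$ is essential.*

Let $P'$ be the principal $S^3$-bundle of $S$ over $\mathcal S'$. Over $S^4$ it is the pullback of $S^7\to\mathbb{HP}^1$ by a map of degree $\pm1$, hence homotopy equivalent to $S^7$ (as $c_2=\pm1$; compare the homotopy sequences). Over the $9$-cell the bundle is trivial, so $P'$ arises from $P'|_{S^4}$ by attaching $D^9\times S^3$, and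
$$P'\simeq S^7\cup_{\alpha_8}e^9\cup e^{12},\qquad\alpha_8\in\pi_8(S^7),$$
where the $9$-cell is a lift $\tilde\chi$ of the characteristic map of the $9$-cell of $\mathcal S'$. By (6), $V_2(\mathbb C^5)\simeq P'\cup(e^{13}\times S^3)$. So $V_2(\mathbb C^5)$ and $S^7\cup_{\alpha_8}e^9$ have the same cohomology in degrees $\le10$, via maps. In $H^*(V_2(\mathbb C^5);\mathbb F_2)$ we have $Sq^2x_7=\binom31x_9\ne0$ (Borel). So $\alpha_8\ne0$ in $\pi_8(S^7)=\mathbb Z_2$.

The bundle map $P'\to S^{11}$ covering $c$ restricts over $S^4$ to a homotopy equivalence onto the $S^7$ over $\mathbb{HP}^1$, because it covers a map of degree $\pm1$ and is an isomorphism on fibres. So $\tilde\chi$ gives an element $\tau\in\pi_9(S^{11},S^7)\cong\pi_8(S^7)$ (the boundary map is an isomorphism as $\pi_9(S^{11})=\pi_8(S^{11})=0$), and $\tau\neq0$. On the other hand, $v\mapsto(v,\sqrt{1-|v|^2})$ is a lift $(D^8,S^7)\to(S^{11},S^7)$ of the $8$-cell of $\mathbb{HP}^2$ which is the identity on $S^7$. It induces an isomorphism $\pi_9(D^8,S^7)\to\pi_9(S^{11},S^7)$, since both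 groups are $\pi_8(S^7)$ by the boundary map. Thus $\tau$ comes from the nonzero element of $\pi_9(D^8,S^7)\cong\pi_8(S^7)$. Now look at the image of $\tau$ in $\pi_9(\mathbb{HP}^2/\mathbb{HP}^1)=\pi_9(D^8/S^7)$ in two ways. By construction of $\tau$ from the lift $\tilde\chi$ it is $[\bar c]$. From $(D^8,S^7)\to D^8/S^7$ it is the suspension of the nonzero element of $\pi_8(S^7)$, which is nonzero since $\pi_8(S^7)\to\pi_9(S^8)$ is an isomorphism. So $[\bar c]\ne0$.

Let $\varpi:\mathcal S'\to S^9$ be the collapse. Since $\mathrm{coll}\circ c=\bar c\circ\varpi$, Step 3 gives on $\mathcal S'$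
$$y^2=\varpi^*\bar c^*(\pm g_8)=\varpi^*\epsilon_9, \tag{12}$$
where $\epsilon_9\ne0$ is the generator of $\widetilde{KO}{}^8(S^9)=KO^{-1}(pt)=\mathbb Z_2$, because $\bar c=\eta$ and multiplication by $\eta$ is onto.

**Proposition 4.** *$KO^*(E)$ is a free $KO^*(S^5)$-module on $1,y$, and $y^2=\nu y$ with $\nu$ the nonzero element of $\widetilde{KO}{}^4(S^5)=KO^{-1}(pt)=\mathbb Z_2$.*

*Proof.* On each fibre $1,y$ restrict to a $KO^*(pt)$-basis of $KO^*(W)=KO^*(S^4)$; on $W$ this was noted above, and the base is connected. So freeness is Leray–Hirsch. Write $y^2=\lambda'+\nu y$ with $\lambda'\in KO^8(S^5)$, $\nu\in KO^4(S^5)$. By Section 5, Step 4, $s^*S$ is trivial, so $s^*y=0$; applying $s^*$ gives $\lambda'=0$. Since $(y|_W)^2=0$ ($S^4$ is a suspension), $\nu|_{pt}=0$. So $\nu\in\widetilde{KO}{}^4(S^5)=\mathbb Z_2$, and it remains to show $y^2\ne0$.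

$E$ is simply connected, and by (10) it has cells in dimensions $0,4,5,9$ only. The $5$-cell is attached to $S^4$ by degree $0$, since $H_4(E)=H_5(E)=\mathbb Z$. So $E\simeq X_5\cup e^9$ with $X_5=S^4\vee S^5$. By cellular approximation and (6), $E\to\mathcal G^\times$ deforms into $\mathcal S'$; let $h:E\to\mathcal S'\xrightarrow{\varpi}S^9$. By (12), $y^2=h^*\epsilon_9$. As $h|_{X_5}$ is null-homotopic, $h\simeq(E\xrightarrow{\mathrm{coll}}E/X_5=S^9\xrightarrow{d}S^9)$ with a map of some degree, also denoted $d$. Now $\varpi^*:H^9(S^9)\to H^9(\mathcal S')=H^9(\mathcal G^\times)$ is an isomorphism, so (11) shows that $h^*$ is nonzero on $H^9(\,\cdot\,;\mathbb F_2)$, and $d$ is odd. So $y^2=\mathrm{coll}^*(d\epsilon_9)=\mathrm{coll}^*\epsilon_9$. Finally, $\mathrm{coll}^*$ is injective on $\widetilde{KO}{}^8(S^9)$, because the preceding term $\widetilde{KO}{}^7(X_5)=KO^3(pt)\oplus KO^2(pt)$ is $KO^{-5}(pt)\oplus KO^{-6}(pt)=0$. $\square$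

## 10. A class on $Z$ whose square is divisible by two

**Lemma 5.** *There is $y_Z\in KO^4(Z)$ with $y_Z|_W=\pm y|_W$ and $y_Z^2\in2\,KO^8(Z)$.*

*Proof.* **Step 1: intersection numbers.** On $Gr$, $\int c_1^6=5$. A section of $S^*$ given by a linear functional on $\mathbb C^5$ vanishes on $Gr(2,4)$, so $c_2$ is represented by $Gr(2,4)$ and $c_2^2$ by $Gr(2,3)=\mathbb P^2$. Hence $\int c_1^4c_2=2$ (the degree of the quadric $Gr(2,4)$) and $\int c_1^2c_2^2=1$. As $Z$ is dual to $c_1^2$, on $Z$
$$c_1^4=5,\qquad c_1^2c_2=2,\qquad c_2^2=1.$$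

**Step 2: the class in ordinary cohomology.** Let $a=c_1^2-c_2\in H^4(Z)$. Then $a^2[Z]=5-4+1=2$. On $W$, $c_1=0$ and $a=-c_2(S)$ generates $H^4(W)$. Mod $2$, $Sq^2(c_1^2)=2c_1^3=0$ and $Sq^2c_2=c_1c_2$, so $Sq^2a=c_1c_2\in H^6(Z;\mathbb F_2)$. By (2), $H^2(Z;\mathbb F_2)=\mathbb F_2c_1$, and $c_1\cdot c_1c_2=2\equiv0$. So $Sq^2a=0$ by Poincaré duality.

**Step 3: lifting to $KO$.** Recall the Atiyah–Hirzebruch spectral sequence $E_2^{p,q}=H^p(Z;KO^q(pt))\Rightarrow KO^{p+q}(Z)$. It is multiplicative, $d_2$ on $E_2^{*,0}$ is reduction mod $2$ followed by $Sq^2$, and $E_\infty^{p,q}$ is the quotient $F^p/F^{p+1}$ of $KO^{p+q}(Z)$, where $F^p$ consists of the classes vanishing on the $(p-1)$-skeleton. Consider $a\in E_2^{4,0}$. We have $d_2a=Sq^2a=0$. The targets of $d_3$ and $d_4$ are subquotients of $H^7(Z;KO^{-2}(pt))=H^7(Z;\mathbb F_2)\cong H_1(Z;\mathbb F_2)=0$ and of $H^8(Z;KO^{-3}(pt))=0$, and there are no further targets. So some $y_Z\in F^4KO^4(Z)$ represents $a$.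

**Step 4: the two properties.** By naturality for $S^4\simeq W\to Z$, $y_Z|_W$ lies in $F^4KO^4(S^4)=\widetilde{KO}{}^4(S^4)$ and represents a generator of $H^4(S^4)$. So it is $\pm$ the generator, as is $y|_W$. By multiplicativity $y_Z^2\in F^8KO^8(Z)=E_\infty^{8,0}$, a quotient of $H^8(Z;\mathbb Z)=\mathbb Z$, and it is represented by $a^2=2[pt]^*$, with $[pt]^*$ the generator. So $y_Z^2$ is twice a class. $\square$

## 11. Parity of the exponents

We return to the situation of Section 8: a contraction of $\prod\Phi_j^{n_j}$ has given $\mathfrak a:\mathcal R\to Z$, an isomorphism $\mathcal E\cong q^*E$ over $N=S^2\times T^3$, and $\deg q=\pm n$. Let $\tilde y\in KO^4(\mathcal E)$ be the pullback of $y\in KO^4(E)$.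

**Step 1: two expressions for one square.** By Section 8, Step 4, $\tilde y|_{\mathcal E_x}=y|_W$ for $x\in\mathbb D_+\times T^3$. So by Leray–Hirsch $KO^*(\mathcal E)$ is free over $KO^*(N)$ on $1,\tilde y$, and by Proposition 4
$$\tilde y^2=q^*(\nu)\,\tilde y .$$
Let $\zeta=(\mathfrak a|_{\mathcal E})^*y_Z=\alpha+\beta\tilde y$ with $\alpha\in KO^4(N)$, $\beta\in KO^0(N)$. On a fibre over $\mathbb D_+\times T^3$, $\mathfrak a$ is the inclusion $W\subset Z$, so by Lemma 5 $\beta|_{pt}=\pm1\in KO^0(pt)=\mathbb Z$. Then
$$\zeta^2=\alpha^2+(2\alpha\beta+\beta^2q^*\nu)\,\tilde y .$$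
On the other hand, by Lemma 5, $\zeta^2=2(\alpha'+\beta'\tilde y)$ with $\beta'\in KO^4(N)$. Comparing the coefficients of $\tilde y$,
$$\beta^2q^*\nu\in2\,KO^4(N).$$

**Step 2: removing $\beta$.** Write $\beta^2=1+\tilde\beta$ with $\tilde\beta|_{pt}=0$. Then $\tilde\beta$ has skeletal filtration $\ge1$. Moreover $q^*\nu$ has filtration $\ge5=\dim N$: a cellular $q$ maps the $4$-skeleton of $N$ to the base point of $S^5=e^0\cup e^5$, where $\nu$ vanishes. Filtrations add under products: classes vanishing on $N^{a-1}$ and $N^{b-1}$ lift to relative classes, whose exterior product vanishes on $N^{a-1}\times N\cup N\times N^{b-1}$, which contains the $(a+b-1)$-skeleton of $N\times N$, and the diagonal can be made cellular. So $\tilde\beta\,q^*\nu$ has filtration $\ge6>\dim N$, hence is $0$. Therefore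
$$q^*\nu\in2\,KO^4(N).$$
If $q^*\nu=2w$, then $q^*\nu=2(w-w|_{pt})$, since $q^*\nu$ is reduced; so $q^*\nu\in2\,\widetilde{KO}{}^4(N)$.

**Step 3: reading off $n$ on the top cell.** As $N$ is a product of spheres, $\Sigma N$ is homotopy equivalent to a wedge of spheres, and there is a map $S^6\to\Sigma N$ of degree $1$ on $H_6$. It induces
$$\rho:\widetilde{KO}{}^4(N)\cong\widetilde{KO}{}^5(\Sigma N)\to\widetilde{KO}{}^5(S^6)=KO^{-1}(pt)=\mathbb Z_2 .$$
The composite $S^6\to\Sigma N\xrightarrow{\Sigma q}S^6$ has degree $\pm n$ by (9), so $\rho(q^*\nu)=n\nu$ under $\widetilde{KO}{}^5(S^6)\cong\widetilde{KO}{}^4(S^5)$. But $\rho$ takes values in $\mathbb Z_2$, so it vanishes on $2\,\widetilde{KO}{}^4(N)$. Hence $n\nu=0$. As $\nu\ne0$ in $\mathbb Z_2$, $n=n_i$ is even. Since $i$ was arbitrary, all $n_i$ are even, and the Theorem is proved.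

For $k=1$ and $B=pt$, the exponent $n_1=1$ is odd, so $\Phi_1=[\{\varphi_t\}]\ne1$ in $\widetilde{\mathrm{Ham}}(Z\times T^6)$, while $\|\Phi_1\|=0$ by Section 7. Thus the Hofer pseudonorm on $\widetilde{\mathrm{Ham}}$ is not always nondegenerate. $\blacksquare$
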